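\title{Exponential mixing of all orders does not give Poisson visits at non-periodic points}

\begin{abstract}
For a smooth map that preserves a smooth measure and is exponentially mixing of all orders, the number of visits of a random orbit to a shrinking ball around $x$ is asymptotically Poisson for almost every center $x$. We show that this need not hold at every non-periodic $x$, which disproves a conjecture posed in a paper of Dolgopyat, Fayad and Liu. The example is a $C^\infty$ diffeomorphism of a compact $3$-manifold that preserves a smooth positive density. Off a null set it coincides with a hyperbolic automorphism of $\mathbb{T}^3$, from which it inherits its mixing. The torus is completed differently near the local stable and unstable manifolds of the fixed point, so that one passage near the fixed point becomes two passages near an invariant circle on which the map is a Liouville rotation.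
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a compact Riemannian manifold of dimension $d$, with distance $\operatorname{dist}$ and open balls $B(x,\rho)$. Let $f\colon M\to M$ be a smooth map. It is defined and smooth at every point, so that periodicity of a point is a property of $f$ itself and not of $f$ modulo null sets. We assume that $f$ preserves a smooth probability measure $\mu$, that is, one that is absolutely continuous with a smooth density. For a Lipschitz function $F\colon M\to\mathbb{R}$ put $\|F\|_{\mathrm{Lip}}=\sup|F|+\operatorname{Lip}(F)$.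

\begin{definition}\label{def:mixing}
Let $r\ge2$. The map $f$ is \emph{$r$-fold exponentially mixing for Lipschitz observables} if there are constants $C_r,\chi_r>0$ such that for all Lipschitz $F_1,\dots,F_r$ and all integers $0=k_1\le k_2\le\dots\le k_r$,
\[
\Big|\int\prod_{j=1}^rF_j\circ f^{k_j}\,d\mu-\prod_{j=1}^r\int F_j\,d\mu\Big|\le C_r\,e^{-\chi_r\Delta}\prod_{j=1}^r\|F_j\|_{\mathrm{Lip}},\qquad \Delta=\min_{1\le j\le r-1}(k_{j+1}-k_j).
\]
\end{definition}

Thus observations made at well separated times are independent up to an error that is exponentially small in the smallest gap. From now on $f$ is assumed to have this property for every $r\ge2$.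

Fix $x\in M$ and let $\gamma(x)=\lim_{\rho\to0}\rho^{-d}\mu(B(x,\rho))$; the limit exists because $\mu$ is smooth. Choose $y$ at random according to $\mu$ and watch its orbit for a time of order $\rho^{-d}$, so that the expected number of visits to $B(x,\rho)$ is of order one. For $\tau>0$ put $n=\lfloor\tau\rho^{-d}\rfloor$ and
\[
N_\rho^\tau(x,y)=\#\{1\le k\le n:\ f^ky\in B(x,\rho)\},
\]
and let $d_n^{(1)}(x,y)\le d_n^{(2)}(x,y)\le\cdots$ be the numbers $\operatorname{dist}(x,f^ky)$, $1\le k\le n$, in nondecreasing order. We consider two properties of the point $x$, each required for every $\tau>0$.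
\begin{itemize}
\item[(P1)] As $\rho\to0$, $N_\rho^\tau(x,\cdot)$ converges in law to a Poisson variable with parameter $\tau\gamma(x)$.
\item[(P2)] As $\rho\to0$, the sequence $d_n^{(1)}(x,\cdot)/\rho,\ d_n^{(2)}(x,\cdot)/\rho,\ \dots$ converges to the Poisson process on $[0,\infty)$ with intensity measure $\gamma(x)\,\tau\,d\,t^{d-1}\,dt$.
\end{itemize}
In (P1), convergence in law means $\mu\{N_\rho^\tau=j\}\to e^{-\tau\gamma(x)}(\tau\gamma(x))^j/j!$ for each $j\ge0$. In (P2), the Poisson process with a given intensity measure is the random set for which the numbers of points in disjoint intervals are independent Poisson variables, whose parameters are the measures of the intervals; convergence means that for each $j$ the joint law of the first $j$ terms converges to that of the first $j$ points of the process.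

Both properties describe what would happen if $fy,\dots,f^ny$ were independent points with law $\mu$. The number of them in $B(x,b\rho)$ would be binomial with $n$ trials and mean $n\mu(B(x,b\rho))\to\tau\gamma(x)b^d$, hence asymptotically Poisson; and $\tau\gamma(x)b^d$ is the intensity measure of $[0,b)$. It is known that under the assumptions above (P1) and (P2) hold for $\mu$-almost every $x$. The question is which points can be exceptional.

Periodic points are. Suppose that $f^kx=x$ and $\gamma(x)>0$, and let $\Lambda\ge1$ be a Lipschitz constant of $f^k$. Then $B(x,\rho/\Lambda)\subset B(x,\rho)\cap f^{-k}B(x,\rho)$, so asymptotically a proportion at least $\Lambda^{-d}$ of the visits is followed by a second visit $k$ steps later. Visits come in clusters, and Lemma~\ref{lem:short} below shows that (P1) fails for small $\tau$.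

At a non-periodic point, two observations speak against clusters. Write $B=B(x,\rho)$. First, for a fixed $k\ge1$ we have $f^kx\ne x$, so $B\cap f^{-k}B=\emptyset$ for small $\rho$, by continuity. Second, late returns are controlled by mixing: the function $F_\rho(y)=\max(0,\min(1,2-\operatorname{dist}(x,y)/\rho))$ lies between the indicators of $B(x,\rho)$ and $B(x,2\rho)$ and has $\|F_\rho\|_{\mathrm{Lip}}\le1+\rho^{-1}$, so
\[
\mu(B\cap f^{-k}B)\le\mu(B(x,2\rho))^2+C_2e^{-\chi_2k}(1+\rho^{-1})^2,
\]
which is $o(\rho^d)$ as soon as $k\ge\chi_2^{-1}(d+3)\log(1/\rho)$. This makes the following conjecture, posed in \cite{DFL}, a natural guess.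

\medskip
\noindent\textbf{Conjecture.} \emph{In the setting above, \textup{(P1)} and \textup{(P2)} hold for every point $x\in M$ that is not a periodic point of $f$.}
\medskip

The two observations leave a window: return times $k$ that tend to infinity as $\rho\to0$ but are $O(\log(1/\rho))$. We build a counterexample in this window.

\begin{theorem}\label{thm:main}
There are a compact connected Riemannian $3$-manifold $M$ without boundary, a $C^\infty$ diffeomorphism $f\colon M\to M$ that preserves a probability measure $\mu$ with $C^\infty$ strictly positive density and is $r$-fold exponentially mixing for Lipschitz observables for every $r\ge2$, and a smooth $f$-invariant circle $\Gamma\subset M$ containing no periodic point of $f$, such that $\gamma>0$ on $\Gamma$ and the following holds for some $\epsilon\in(0,1)$. For every $x\in\Gamma$ and every $\tau>0$ with $1-e^{-\tau\gamma(x)}<\epsilon$, the number of visits of $\{f^ky\}_{1\le k\le\tau\rho^{-3}}$ to $B(x,\rho)$ does not converge in law to a Poisson variable with parameter $\tau\gamma(x)$ as $\rho\to0$.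
\end{theorem}

Hence (P1) fails at the non-periodic points of $\Gamma$, and the conjecture is false; Remark~\ref{rem:P2} treats (P2). We make no claim about additional hypotheses under which the conjecture would become true.

The construction exploits the fact that mixing hardly sees null sets, while the geometry of small balls around $x$ is governed by the dynamics on the null set to which $x$ belongs. As a measure-preserving system, our $f$ is a hyperbolic automorphism $A$ of $\mathbb{T}^3$. We remove a compact null set $K$ from the torus and complete $\mathbb{T}^3\setminus K$ to another manifold $M$, to which $A$ extends smoothly. A Lipschitz function on $M$, read on the torus, has a Lipschitz constant that blows up only polynomially near the removed set, and exponential mixing survives a polynomial loss.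

Section~\ref{sec:short} reduces the theorem to an estimate on short returns and shows the mechanism in a planar model. Sections~\ref{sec:torus} and~\ref{sec:annulus} describe the two ingredients, the automorphism and a flow on an annulus. They are assembled into $M$ in Section~\ref{sec:M} and into $f$ in Section~\ref{sec:f}. Mixing is proved in Section~\ref{sec:mixing} and the short returns in Section~\ref{sec:returns}. Angles take values in $\mathbb{R}/2\pi\mathbb{Z}$. The letter $C$ denotes a constant that depends only on the fixed data of the construction, $C_r$ may also depend on $r$, and both may change from line to line.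

\section{Short returns}\label{sec:short}

\subsection{A criterion}

If the number of visits is Poisson with a small parameter, a visit is usually the only one. The next lemma quantifies this. It uses only the invariance of $\mu$.

\begin{lemma}\label{lem:short}
Let $f$ preserve $\mu$, let $\gamma(x)>0$ and $\epsilon\in(0,1)$. Suppose that there are radii $\rho_j\to0$ and integers $k_j\ge1$ such that $k_j\rho_j^d\to0$ and, with $B_j=B(x,\rho_j)$,
\[
\mu(B_j\cap f^{-k_j}B_j)\ge\epsilon\,\mu(B_j).
\]
Then for every $\tau>0$ with $1-e^{-\tau\gamma(x)}<\epsilon$, the variable $N_\rho^\tau(x,\cdot)$ does not converge in law to a Poisson variable with parameter $\tau\gamma(x)$ as $\rho\to0$.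
\end{lemma}

\begin{proof}
Fix $j$ large and drop it from the notation. Let $n=\lfloor\tau\rho^{-d}\rfloor>k$, $N=N_\rho^\tau(x,\cdot)$, $S=B\cap f^{-k}B$ and $N_S=\#\{1\le i\le n-k:\ f^iy\in S\}$. Since $S\subset B$, we have $N_S\le N$. If $N_S\ge1$, then for some $i$ both $i$ and $i+k\le n$ are visit times, so $N\ge2$. Hence $N_S\le N\mathbf{1}_{N\ge2}$. By invariance of $\mu$, $\mathbb{E}N_S=(n-k)\mu(S)$ and $\mathbb{E}N=n\mu(B)$, so
\[
(n-k)\,\epsilon\,\mu(B)\le\mathbb{E}\big[N\mathbf{1}_{N\ge2}\big]=n\mu(B)-\mu\{N=1\}.
\]
As $j\to\infty$ we have $n\mu(B)\to\tau\gamma(x)$ and $k\mu(B)\to0$. If $N$ converged to the Poisson law, then $\mu\{N=1\}\to\tau\gamma(x)e^{-\tau\gamma(x)}$, and the limit of the inequality, divided by $\tau\gamma(x)>0$, would read $\epsilon\le1-e^{-\tau\gamma(x)}$.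
\end{proof}

So we need a non-periodic point $x$ and, along a sequence of radii, one time $k\to\infty$ at which a fixed proportion of $B(x,\rho)$ is back in $B(x,\rho)$.

\subsection{A planar model}\label{sub:model}

Take a saddle $\dot h=-ch$, $\dot\varphi=c\varphi$ with $c>0$, multiply it by a rotation $\dot\psi=\omega$ of a circle, and let $f$ be the time-one map. The circle $h=\varphi=0$ is invariant, and it carries no periodic point if $\omega/2\pi$ is irrational. Orbits that stay near the circle are of no use: a point of a ball $B$ of radius $\rho$ centered on the circle that stays near it for time $k$ and is then in $B$ must have $|\varphi|<\rho e^{-ck}$, and such points form a proportion $O(e^{-ck})$ of $B$. The orbits have to leave and come back.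

Forget $\psi$ for a moment and close up the saddle by a loop. In the square $0<h,\varphi\le1$ the product $\eta=h\varphi$ is conserved. Declare that an orbit reaching the point $(\eta,1)$ travels outside the square for one unit of time and reappears at $(1,\eta)$, with the same value of $\eta$. Start at $(h,\varphi)=(\rho p,\rho q)$, so that $\eta=\rho^2pq$. The orbit reaches $\varphi=1$ at time $\frac1c\log\frac1{\rho q}$, is at $h=1$ one unit of time later, and at time $k$, if it is then on its second passage, it has
\[
h'=\exp\Big(-c\Big(k-1-\tfrac1c\log\tfrac1{\rho q}\Big)\Big)=\frac{e^{-c(k-1)}}{\rho q},\qquad \varphi'=\frac{\eta}{h'}.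
\]
Choose $\rho=\rho_k$ with $\rho_k^2=4e^{-c(k-1)}$. Then $(h',\varphi')=(\rho p',\rho q')$ with
\[
(p',q')=\Big(\frac1{4q},\ 4pq^2\Big).
\]
This map does not depend on $k$, and it fixes $(\frac12,\frac12)$, a point of the open unit disc. So a fixed proportion of the disc of radius $\rho_k$ around the saddle is back in that disc at time $k=\frac2c\log(1/\rho_k)+O(1)$. The cause is the conservation of $\eta$ along the loop: an orbit that started at distance of order $\rho$ from both axes has $\eta\asymp\rho^2$, so its next passage again comes within distance of order $\rho$ of the saddle.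

Three things must be repaired.

\emph{The angle.} With the rotation restored, $\psi$ has moved by $k\omega$ at time $k$, and two points of the same ball of radius $\rho_k$ have angles less than $2\rho_k$ apart. Since $\rho_k$ is exponentially small in $k$, we need $k\omega$ exponentially close to $2\pi\mathbb{Z}$ for infinitely many $k$: the rotation must be Liouville.

\emph{The exit.} In the model an orbit runs through the loop forever, which is incompatible with mixing. We want two passages and then an exit. Let the orbit arrive the first time with $h>0$ and the second time with $h<0$. Both times it leaves along the axis $h=0$, on opposite sides of it and at a distance of order $|\eta|$. A continuous flow keeps the two sides together for any bounded time. To send them to different places as $\eta\to0$, the axis has to end in a second saddle whose unstable direction is $h$. This leads to the flow on an annulus of Section~\ref{sec:annulus}.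

\emph{The ambient system.} The device must sit inside a mixing system without disturbing it. A passage near a saddle costs a time of order $\log(1/|\eta|)$. An orbit of a toral automorphism that passes near the fixed point also has a conserved quantity $\eta$ and spends there a time of order $\log(1/|\eta|)$. We spend this time differently, without changing the orbit as a sequence of points of the torus: only the notion of which points are close to each other changes.

\section{The toral automorphism}\label{sec:torus}

Let
\[
A=\begin{pmatrix}0&0&1\\1&0&0\\0&1&1\end{pmatrix}\in SL(3,\mathbb{Z}),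
\]
the companion matrix of $X^3-X^2-1$. The discriminant of this polynomial is $-31<0$, so it has one real root and a pair of complex conjugate roots. The values $-1$ at $X=1$ and $3$ at $X=2$ place the real root in $(1,2)$, and the product of the roots is $1$. So the eigenvalues are $e^{2\beta}$ and $e^{-\beta\pm i\alpha}$, with
\begin{equation}\label{eq:beta}
1<e^{2\beta}<2 .
\end{equation}
Choose a linear isomorphism $\mathbb{R}\times\mathbb{C}\to\mathbb{R}^3$ in whose coordinates $(u,s)$ the matrix $A$ acts by $(u,s)\mapsto(e^{2\beta}u,e^{-\beta+i\alpha}s)$. Let $E^u=\{s=0\}$, $E^s=\{u=0\}$, $\|(u,s)\|=\max(|u|,|s|)$ and $D_b=\{\|\cdot\|<b\}$. We scale the isomorphism so that $D_5$ embeds in $\mathbb{T}^3=\mathbb{R}^3/\mathbb{Z}^3$, and we regard $D_b$, $b\le5$, as a subset of the torus. Distances and Lipschitz constants on $\mathbb{T}^3$ are measured with $\|\cdot\|$; this affects only the constants $C_r$ in Definition~\ref{def:mixing}. Let $m$ be the Haar measure, which $A$ preserves. We chose a one-dimensional unstable and a conformal two-dimensional stable direction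 because a punctured stable disc is then a cylinder, swept out by a circle, which can be attached to the stable manifold of an invariant circle.

\subsection{Multiple mixing}

\begin{lemma}\label{lem:toral}
For every $r\ge2$, $A$ is $r$-fold exponentially mixing for Lipschitz observables, with $\chi_r=\beta/4$.
\end{lemma}

\begin{proof}
An induction on $r$ has to treat a product $\prod_{j\ge2}F_j\circ A^{k_j-k_2}$ as a single observable. Its Lipschitz constant is uncontrolled, but its Lipschitz constant along $E^s$ is controlled, because $A$ contracts $E^s$. So we prove a two-term estimate that needs only this. Let $F$ be Lipschitz and let $G$ be bounded and measurable with $|G(z+w)-G(z)|\le\Lambda\|w\|$ for $w\in E^s$. We claim that for $n\ge0$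
\begin{equation}\label{eq:twoterm}
\Big|\int F\cdot G\circ A^n\,dm-\int F\,dm\int G\,dm\Big|\le C\|F\|_{\mathrm{Lip}}(\sup|G|+\Lambda)\,e^{-\beta n/4}.
\end{equation}
Let $n_1=\lfloor n/2\rfloor$, $n_2=n-n_1$, $F^-=F\circ A^{-n_1}$ and $G^+=G\circ A^{n_2}$, so that $\int F\cdot G\circ A^n\,dm=\int F^-G^+\,dm$. The function $F^-$ is almost constant along $E^u$ and $G^+$ along $E^s$: for $w_u\in E^u$ and $w_s\in E^s$,
\[
|F^-(z+w_u)-F^-(z)|\le\operatorname{Lip}(F)e^{-2\beta n_1}\|w_u\|,\qquad |G^+(z+w_s)-G^+(z)|\le\Lambda e^{-\beta n_2}\|w_s\|.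
\]
Both exponentials are at most $Ce^{-\beta n/2}$. Let $R\ge1$ and $w=w_u+w_s\in D_R\subset\mathbb{R}^3$. Translate the integral by $w_s$, then replace $G^+(z+w_s)$ by $G^+(z)$ and $F^-(z+w_s)$ by $F^-(z+w)$:
\[
\Big|\int F^-G^+\,dm-\int F^-(z+w)G^+(z)\,dm(z)\Big|\le CRe^{-\beta n/2}\|F\|_{\mathrm{Lip}}(\sup|G|+\Lambda).
\]
Now average over $w\in D_R$. The integral of the periodic function $w\mapsto F^-(z+w)-\int F\,dm$ over each cube of the unit lattice vanishes. If $C_1$ is the diameter of a cube, the cubes contained in $D_R$ cover $D_{R-C_1}$, and $D_R\setminus D_{R-C_1}$ has volume at most $CR^2$, while $D_R$ has volume proportional to $R^3$. So the average of $F^-(z+w)$ over $w\in D_R$ differs from $\int F\,dm$ by at most $C\sup|F|/R$, uniformly in $z$. The choice $R=e^{\beta n/4}$ gives \eqref{eq:twoterm}.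

Given $F_1,\dots,F_r$ and $0=k_1\le\dots\le k_r$, apply \eqref{eq:twoterm} with $F=F_1$, $n=k_2$ and $G=\prod_{j\ge2}F_j\circ A^{k_j-k_2}$. Since $\|A^kw\|\le\|w\|$ for $w\in E^s$ and $k\ge0$, each factor is Lipschitz along $E^s$ with constant $\operatorname{Lip}(F_j)$, and $\sup|G|+\Lambda\le r\prod_{j\ge2}\|F_j\|_{\mathrm{Lip}}$. For $r=2$ this is the assertion. For $r>2$, $\int G\,dm$ is an $(r-1)$-fold correlation whose smallest gap is at least $\Delta$, and the induction hypothesis applies to it.
\end{proof}

\subsection{Coordinates near the fixed point}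

Near $0$ the automorphism is the time-one map of the linear flow
\[
L^a(u,s)=\big(e^{2\beta a}u,\ e^{(-\beta+i\alpha)a}s\big),\qquad a\in\mathbb{R}.
\]
By \eqref{eq:beta}, $L^aD_2\subset D_4$ for $|a|\le1$, and $A=L^1$, $A^{-1}=L^{-1}$ on $D_2$. The function $\eta=u|s|^2$ is smooth on $D_5$ and invariant under the flow. On $D_5\cap\{s\ne0\}$ we use the smooth coordinates
\[
\eta=u|s|^2,\qquad t=-\tfrac1\beta\log|s|,\qquad \xi=\arg s-\alpha t\in\mathbb{R}/2\pi\mathbb{Z},
\]
in which $L^a$ is the translation $(\eta,t,\xi)\mapsto(\eta,t+a,\xi)$. On $D_5$ we have $m=\kappa\,du\,d\mathrm{Area}(s)$ for a constant $\kappa>0$. From $d\mathrm{Area}(s)=\beta|s|^2\,dt\,d\arg s$ and $du=|s|^{-2}d\eta$ at fixed $s$ we get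
\begin{equation}\label{eq:haar}
m=\kappa\beta\,d\eta\,dt\,d\xi .
\end{equation}
For $\eta\ne0$ put $T(\eta)=\frac1{2\beta}\log\frac1{|\eta|}$. Since $|u|=|\eta|e^{2\beta t}$,
\begin{equation}\label{eq:us}
|s|=e^{-\beta t},\qquad |u|=e^{2\beta(t-T(\eta))} .
\end{equation}
A point with $\eta\ne0$ is in $D_1$ exactly when $0<t<T(\eta)$. So $T(\eta)$ is the time at our disposal.

\section{A flow on an annulus}\label{sec:annulus}

Let $c>0$ and $h_0>0$; they are fixed in Section~\ref{sec:M}. On the annulus $\{(h,\varphi)\in\mathbb{R}\times\mathbb{R}/2\pi\mathbb{Z}\}$ consider the function $H=ch\sin\varphi$ and the vector field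
\[
X:\qquad\dot h=-ch\cos\varphi,\qquad\dot\varphi=c\sin\varphi .
\]
It satisfies $XH=0$ and $\iota_X(dh\wedge d\varphi)=-dH$. It vanishes only at two saddles: at $(0,0)$ the direction $h$ is stable and $\varphi$ unstable, as in the model, and at $(0,\pi)$ the roles are exchanged. The two arcs of the circle $h=0$ run from the first saddle to the second. An orbit with $H=\eta$ small and nonzero comes in near $\varphi=0$, follows one of the arcs, and goes out near $\varphi=\pi$ with the sign of $h$ unchanged (Figure~\ref{fig:annulus}).

To match this flow with the translation in $t$ we need a clock along the orbits, normalized so that it stays smooth across the incoming line $\varphi=0$. We start it when the incoming orbit crosses $|h|=h_0$. For $0<|\eta|<ch_0$ this happens at $|\varphi|=\varphi_0(\eta)=\arcsin(|\eta|/ch_0)\in(0,\frac\pi2)$. Define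
\[
\sigma(\eta)=\frac2c\log\frac{ch_0+\sqrt{c^2h_0^2-\eta^2}}{|\eta|}>0
\]
and, on the open set $\mathcal{D}=\{h\ne0,\ |h\sin\varphi|<h_0,\ \varphi\ne\pi\}$, the smooth function
\begin{equation}\label{eq:Theta}
\Theta(h,\varphi)=\frac1c\log\Big[\frac{h_0}{|h|}\cdot\frac{1+\sqrt{1-(h\sin\varphi/h_0)^2}}{1+\cos\varphi}\Big].
\end{equation}

\begin{lemma}\label{lem:Theta}
\begin{itemize}
\item[(a)] At points of $\mathcal{D}$ with $\eta=H\ne0$, taking $\varphi\in(-\pi,\pi)$,
\[
\Theta=\frac1c\log\frac{\tan(|\varphi|/2)}{\tan(\varphi_0(\eta)/2)},\qquad e^{-c\sigma(\eta)}=\tan^2\frac{\varphi_0(\eta)}2,\qquad\Theta(h,\varphi)+\Theta(h,\pi-\varphi)=\sigma(\eta).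
\]
\item[(b)] On $\mathcal{D}$, $X\Theta=1$ and $dH\wedge d\Theta=dh\wedge d\varphi$. In particular $(h,\varphi)\mapsto(H,\Theta)$ is a local diffeomorphism.
\item[(c)] On $\mathcal{D}$, $\Theta\ge\frac1c\log\frac{h_0}{2|h|}$, and $\Theta(h,0)=\frac1c\log\frac{h_0}{|h|}$.
\item[(d)] Let $0<|\eta|<ch_0$, let $\theta\in\mathbb{R}$ and fix a sign. There is exactly one point of $\mathcal{D}$ with $H=\eta$, $\Theta=\theta$ and $h$ of the given sign. If $-\frac15\le\theta\le\sigma(\eta)+\frac15$, it has $|h|\le h_0e^{c/5}$.
\end{itemize}
\end{lemma}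

So $\Theta=0$ at the inward crossing of $|h|=h_0$, and $\Theta=\sigma(\eta)$ at the outward crossing, where $|\varphi|=\pi-\varphi_0$. The passage through both saddles takes the time $\sigma(\eta)=\frac2c\log\frac1{|\eta|}+O(1)$.

\begin{proof}
(a) Use $\tan\frac a2=\frac{\sin a}{1+\cos a}$ for $a=|\varphi|$ and $a=\varphi_0$, where $\sin\varphi_0=|h\sin\varphi|/h_0=|\eta|/ch_0$. The quotient of the two tangents is the bracket in \eqref{eq:Theta}, and $\tan\frac{\varphi_0}2=|\eta|/(ch_0+\sqrt{c^2h_0^2-\eta^2})$. The reflection $\varphi\mapsto\pi-\varphi$ preserves $H$ and replaces $|\varphi|$ by $\pi-|\varphi|$, hence $\tan(|\varphi|/2)$ by its inverse; this gives the third identity.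

(b) Where $H\ne0$, $\varphi_0$ is constant along orbits, $|\varphi|$ has speed $c\sin|\varphi|$, and $\frac{d}{da}\log\tan\frac a2=\frac1{\sin a}$; so $X\Theta=1$. By continuity this holds on $\mathcal{D}$. Then $\iota_X(dH\wedge d\Theta)=(XH)\,d\Theta-(X\Theta)\,dH=-dH=\iota_X(dh\wedge d\varphi)$. Two $2$-forms on a surface that have the same contraction with a nonzero vector are equal, and $X\ne0$ on $\mathcal{D}$.

(c) In \eqref{eq:Theta}, the numerator of the second fraction is at least $1$ and the denominator at most $2$; for $\varphi=0$ both equal $2$.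

(d) By (a), $\theta$ and $\eta$ determine $|\varphi|\in(0,\pi)$; the sign of $\varphi$ is that of $\eta h$; and $h=\eta/(c\sin\varphi)$. The point so obtained lies in $\mathcal{D}$ and has the required values. Suppose that $|h|>h_0e^{c/5}$. Then $|\sin\varphi|=|\eta|/c|h|<\sin\varphi_0<1$, so $|\cos\varphi|>\cos\varphi_0$. If $\cos\varphi>0$, the second fraction in \eqref{eq:Theta} is $\frac{1+\cos\varphi_0}{1+\cos\varphi}<1$, and $\theta<\frac1c\log\frac{h_0}{|h|}<-\frac15$. If $\cos\varphi<0$, the same bound holds for $\Theta(h,\pi-\varphi)=\sigma(\eta)-\theta$, so $\theta>\sigma(\eta)+\frac15$.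
\end{proof}

\section{The manifold $M$}\label{sec:M}

\subsection{The time budget and the constants}

An orbit of $L^a$ with small $\eta\ne0$ comes in along the stable disc, which minus its center is a cylinder, and leaves along one of the two branches of the unstable line. In $M$ it will come in along the same cylinder and then cross the annulus of Section~\ref{sec:annulus}, multiplied by a circle with coordinate $\psi$ and $\dot\psi=\omega$, once with $h>0$ and once with $h<0$. After that it still travels along a cylinder, so it needs one last saddle point of the original type to be sent to the unstable line. We give this saddle the doubled rates $\dot u'=4\beta u'$, $\dot s'=(-2\beta+i\omega')s'$. With $\eta=u'|s'|^2$, it takes the time $\frac1{4\beta}\log\frac1{|\eta|}=\frac12T(\eta)$ to go from $|s'|=1$ to $|u'|=1$. The other half of $T(\eta)$ must pay for the two crossings, which cost $2\sigma(\eta)=\frac4c\log\frac1{|\eta|}+O(1)$, and the logarithms have to cancel exactly if the pieces are to fit smoothly at $\eta=0$. The same holds for the angle: the total rotation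 $\alpha T$ must equal $\omega\cdot\frac12T+\omega'\cdot\frac12T$. This dictates
\[
c=16\beta,\qquad\omega'=2\alpha-\omega .
\]
The last saddle thus leaves $\omega$ free, and we choose it such that
\begin{equation}\label{eq:liouville}
\omega/2\pi\notin\mathbb{Q},\qquad\liminf_{k\to\infty}e^{ck/4}\operatorname{dist}(k\omega,2\pi\mathbb{Z})=0 .
\end{equation}
For example, let $\omega/2\pi=\sum_{j\ge1}10^{-a_j}$ with $a_1=1$ and $a_{j+1}=10^{a_j}$. For $k=10^{a_j}$, the number $k\omega/2\pi$ is an integer plus $k\sum_{i>j}10^{-a_i}\in(0,2k10^{-k})$. These distances to $\mathbb{Z}$ are positive and tend to $0$, which is impossible for the multiples of a rational number. Moreover $e^{c/4}=e^{4\beta}<4$ by \eqref{eq:beta}, and $4^k\cdot2k10^{-k}\to0$.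

We reserve one unit of time before the first crossing and one between the two crossings. What remains of the first half is
\begin{equation}\label{eq:ell}
\ell(\eta)=\tfrac12T(\eta)-2-2\sigma(\eta)=-2-\tfrac1{4\beta}\log\Big(ch_0+\sqrt{c^2h_0^2-\eta^2}\Big),
\end{equation}
because $4/c=1/4\beta$. The right side is smooth on $|\eta|<ch_0$, including $\eta=0$. Fix $h_0$ with $2ch_0\le e^{-20\beta}$. Then
\begin{equation}\label{eq:ell3}
\ell(\eta)\ge3\quad(|\eta|<ch_0),\qquad\tfrac12T(\eta)\ge5+2\sigma(\eta)>5\quad(0<|\eta|<ch_0).
\end{equation}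
Put $h_1=h_0e^{c/4}$, and fix $\eta_0\in(0,ch_0/2]$ so small that $1+\cos\varphi_0(\eta)\ge2e^{-c/20}$ for $0<|\eta|<\eta_0$. Note that $\eta_0<1$.

For $0<|\eta|<\eta_0$ we use four clocks,
\[
t_1=t,\qquad t_2=t-1-\sigma(\eta),\qquad t_3=t-2-2\sigma(\eta),\qquad t_4=t-T(\eta).
\]
They vanish one unit of time before the first crossing, at the end of the first crossing, at the end of the second crossing, and at the exit from $D_1$.

\subsection{The pieces}

Let
\[
K=\{u=0,\ |s|\le e^{-\beta}\}\cup\{s=0,\ |u|\le e^{-2\beta}\}\subset D_1\subset\mathbb{T}^3,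
\]
a compact null set, and $U_0=\mathbb{T}^3\setminus K$. The set $\{\eta=0\}\cap(D_5\setminus K)$ consists of the \emph{entry lane} $\{u=0,\ t<1\}$ and the \emph{exit lane} $\{s=0,\ |u|>e^{-2\beta}\}$. There are four further pieces $U_1,\dots,U_4$. Each carries a smooth function $\eta$, the set $U_i^*=U_i\cap\{\eta\ne0\}$ is dense in $U_i$, and a map $j_i$ assigns to a point of $U_i^*$ its \emph{base point}, the point with the stated coordinates $(\eta,t,\xi)$.
\begin{itemize}
\item The \emph{annular piece} $U_1=\{(h,\varphi,\psi):|h|<h_1,\ |H|<\eta_0\}\subset\mathbb{R}\times(\mathbb{R}/2\pi\mathbb{Z})^2$, with $\eta=H(h,\varphi)$; $t=1+\Theta(h,\varphi)$ if $h>0$; $t=2+\sigma(\eta)+\Theta(h,\varphi)$ if $h<0$; and $\xi=\psi-\omega t$.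
\item The \emph{handle} $U_2=\{(\eta,t_2,\psi):|\eta|<\eta_0,\ \frac18<t_2<\frac78\}$, with $t=1+\sigma(\eta)+t_2$ and $\xi=\psi-\omega t$.
\item The \emph{corridor} $U_3=\{(\eta,t_3,\psi):|\eta|<\eta_0,\ \frac18<t_3<\ell(\eta)-\frac18\}$, with $t=2+2\sigma(\eta)+t_3$ and $\xi=\psi-\omega t$.
\item The \emph{last saddle} $U_4=\{(u',s')\in\mathbb{R}\times\mathbb{C}:|u'|<e^{-\beta},\ |s'|<e^{\beta/2},\ |u'||s'|^2<\eta_0\}$, with $\eta=u'|s'|^2$, $t'=-\frac1{2\beta}\log|s'|$, $t=\frac12T(\eta)+t'$ and $\xi=\arg s'-\frac12\omega T(\eta)-\omega't'$.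
\end{itemize}
On $U_4^*$ we have $|u'|=|\eta|e^{4\beta t'}=|\eta|e^{-2\beta T}e^{4\beta t}$ and $|\eta|=e^{-2\beta T}$, so
\begin{equation}\label{eq:U4}
|u'|=e^{4\beta t_4},\qquad t_3=\ell(\eta)+t' .
\end{equation}

\begin{figure}[t]
\centering
\begin{tikzpicture}[>=stealth]
\draw[gray] (-4,-1.5) rectangle (4,1.5);
\draw[gray] (-4,0) -- (4,0);
\draw[gray] (0,-1.5) -- (0,1.5);
\draw (0,0) circle (0.7);
\fill (0,0) circle (2pt) node[above left] {$\Gamma$};
\fill (4,0) circle (2pt) node[right] {$\Gamma'$};
\fill (-4,0) circle (2pt) node[left] {$\Gamma'$};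
\draw[thick,->] (0.068,2.1) node[above] {from the torus} -- (0.068,1.5);
\draw[thick,->] plot[domain=0.068:3.932,samples=150] (\x,{0.08/sin(45*\x)});
\draw[thick,dashed,->] (3.932,1.5) .. controls (3.9,2.6) and (5.3,2.2) .. (5.3,0) node[right] {handle} .. controls (5.3,-2.8) and (-0.07,-2.8) .. (-0.068,-1.5);
\draw[thick,->] plot[domain=-0.068:-3.932,samples=150] (\x,{0.08/sin(45*\x)});
\draw[thick,->] (-3.932,-1.5) -- (-3.932,-2.1) node[below] {to the last saddle};
\node at (-2,1) {$h>0$};
\node at (2,-1) {$h<0$};
\end{tikzpicture}
\caption{The annulus with horizontal coordinate $\varphi\in[-\pi,\pi]$ (the vertical sides are identified) and vertical coordinate $h$, and one orbit on which $\eta=ch\sin\varphi$ is small and positive. It enters with $h>0$ and passes the saddles $\Gamma$ and $\Gamma'$; the handle (dashed) brings it back with $h<0$, it passes $\Gamma$ and $\Gamma'$ a second time, and it leaves. Each point of the picture stands for a circle that rotates with speed $\omega$. The disc is the section of a small ball centered on $\Gamma$, which the orbit meets twice.}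
\label{fig:annulus}
\end{figure}

\begin{lemma}\label{lem:ranges}
On $U_i^*$ the time $t$ lies in the following intervals, where $\sigma=\sigma(\eta)$ and $T=T(\eta)$:
\[
\begin{array}{lll}
U_1^*,\ h>0:\ (0.7,\ 1.3+\sigma), &\quad& U_3^*:\ (\frac{17}8+2\sigma,\ \frac12T-\frac18),\\[2pt]
U_2^*:\ (\frac98+\sigma,\ \frac{15}8+\sigma), && U_4^*:\ (\frac12T-\frac14,\ T-\frac14).\\[2pt]
U_1^*,\ h<0:\ (1.7+\sigma,\ 2.3+2\sigma), &&
\end{array}
\]
All of them are contained in $(0.7,\,T-\frac14)$. Each $j_i$ is a diffeomorphism of $U_i^*$ onto an open subset of $D_1\cap\{\eta\ne0\}\subset U_0$.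
\end{lemma}

\begin{proof}
On $U_1^*$ we have $h_0/|h|>e^{-c/4}$ and $\frac{1+\cos\varphi_0}{1+\cos\varphi}\ge e^{-c/20}$, so $\Theta>-\frac14-\frac1{20}=-0.3$ by \eqref{eq:Theta}. The set $U_1^*$ is invariant under $\varphi\mapsto\pi-\varphi$, so $\Theta<\sigma+0.3$ by Lemma~\ref{lem:Theta}(a). The intervals for $U_2^*$ and $U_3^*$ restate the definitions, with \eqref{eq:ell}. On $U_4^*$, $|s'|<e^{\beta/2}$ means $t'>-\frac14$, and $|u'|<e^{-\beta}$ means $t_4<-\frac14$ by \eqref{eq:U4}. By \eqref{eq:ell3}, $2.3+2\sigma<\frac12T<T-\frac14$ and $\frac12T-\frac14>0.7$. So all base points have $0<t<T$ and lie in $D_1$.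

Each $j_i$ is a local diffeomorphism: it is composed of $(h,\varphi)\mapsto(H,\Theta)$ or $(u',s')\mapsto(\eta,t',\arg s')$ and of shears, which add to $t$ a smooth function of $\eta\ne0$ and to the angle a smooth function of $(\eta,t)$. For $i=2,3,4$ every factor is injective. For $i=1$, the two intervals are disjoint, so $(\eta,t)$ determines the sign of $h$ and then $\Theta$; Lemma~\ref{lem:Theta}(d) gives $(h,\varphi)$, and $\psi=\xi+\omega t$.
\end{proof}

\subsection{The gluing}

We identify a point of $U_i^*$ with its base point in $U_0$, and two points of $U_i^*$, $U_k^*$ when their base points agree. This alone would leave the sets $\{\eta=0\}$ of the different pieces disconnected from each other. The constants were chosen so that the identifications extend smoothly across $\eta=0$ along six \emph{seams}. In each item we express the identification near the seam by a formula that remains a smooth local diffeomorphism at $\eta=0$, and we identify the points of the seam with their images. In (S2)--(S4) the coordinates $\eta$ and $\psi$ are kept, and Lemma~\ref{lem:Theta}(b)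 gives the local invertibility in (S1)--(S4).
\begin{itemize}
\item[(S1)] $U_1\to U_0$ near $\{\varphi=0,\ h_0<h<h_1\}$: $\eta=H$, $t=1+\Theta(h,\varphi)$, $\xi=\psi-\omega t$. On the seam $t=1+\frac1c\log\frac{h_0}h$, and the image is the part $\frac34<t<1$ of the entry lane.
\item[(S2)] $U_1\to U_2$ near $\{\varphi=\pi,\ h_0e^{c/8}<h<h_1\}$: $t_2=\Theta(h,\varphi)-\sigma(\eta)=-\Theta(h,\pi-\varphi)$ by Lemma~\ref{lem:Theta}(a), and the last expression is smooth near $\varphi=\pi$. On the seam $t_2=\frac1c\log\frac h{h_0}$, with range $(\frac18,\frac14)$.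
\item[(S3)] $U_1\to U_2$ near $\{\varphi=0,\ h_0e^{c/8}<-h<h_1\}$: $t_2=1+\Theta(h,\varphi)$. On the seam $t_2=1+\frac1c\log\frac{h_0}{|h|}$, with range $(\frac34,\frac78)$.
\item[(S4)] $U_1\to U_3$ near $\{\varphi=\pi,\ h_0e^{c/8}<-h<h_1\}$: $t_3=\Theta(h,\varphi)-\sigma(\eta)=-\Theta(h,\pi-\varphi)$. On the seam $t_3=\frac1c\log\frac{|h|}{h_0}$, with range $(\frac18,\frac14)$.
\item[(S5)] $U_3\to U_4$ near $\{\eta=0,\ \ell(0)-\frac14<t_3<\ell(0)-\frac18\}$: $t'=t_3-\ell(\eta)$, and $\arg s'=\psi-\omega t+\frac12\omega T+\omega't'=\psi+(\omega'-\omega)t'$, so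
\[
u'=\eta e^{4\beta t'},\qquad s'=e^{-2\beta t'}e^{i(\psi+(\omega'-\omega)t')} .
\]
Here the smoothness of $\ell$ at $0$ is used. The image of the seam is $\{u'=0,\ e^{\beta/4}<|s'|<e^{\beta/2}\}$.
\item[(S6)] $U_0\to U_4$ near the part $e^{-2\beta}<|u|<e^{-\beta/2}$ of the exit lane. By \eqref{eq:us} and \eqref{eq:U4}, $|u'|=u^2$; both $u$ and $u'$ have the sign of $\eta$; and $|s'|^2=|\eta|/|u'|=|s|^2/|u|$. For the angle,
\[
\arg s'-\arg s=\tfrac12\omega T+\omega'(t-\tfrac12T)-\alpha t=(\omega'-\alpha)(t-T)+\tfrac12(\omega+\omega'-2\alpha)T .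
\]
The last term, which would have no limit modulo $2\pi$ as $\eta\to0$, vanishes by the choice of $\omega'$, and $t-T=\frac1{2\beta}\log|u|$. So the identification is
\[
u'=u|u|,\qquad s'=s\,|u|^{-1/2}\exp\Big(i\,\frac{\alpha-\omega}{2\beta}\log|u|\Big),
\]
a local diffeomorphism wherever $u\ne0$. The image of the seam is $\{s'=0,\ e^{-4\beta}<|u'|<e^{-\beta}\}$.
\end{itemize}

These identifications generate no further ones. Where $\eta\ne0$ they express equality of base points. Where $\eta=0$, each formula is injective on its seam, and the seams and their images are pairwise disjoint inside each piece: in $U_0$ they lie on different lanes, in $U_1$ on the four different half-lines, in $U_2$ at $t_2<\frac14$ and $t_2>\frac34$, in $U_3$ at $t_3<\frac14$ and $t_3>\ell(0)-\frac14\ge\frac{11}4$, and in $U_4$ on $\{u'=0\ne s'\}$ and $\{s'=0\ne u'\}$. So a point on a seam has exactly one partner, we have an equivalence relation on the disjoint union of the pieces, and no two points of one piece are identified. Let $M$ be the quotient space.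

For $i\ne k$ let $\mathcal{O}_{ik}\subset U_i$ be the set of points identified with a point of $U_k$. It is open, and the bijection $\mathcal{O}_{ik}\to\mathcal{O}_{ki}$ is a diffeomorphism. Near points with $\eta\ne0$ this follows from Lemma~\ref{lem:ranges}. A seam is relatively open in the set $\{\eta=0\}$ of its piece, so a seam point has a neighborhood in which all points with $\eta=0$ belong to the seam and which the formula maps diffeomorphically onto a neighborhood of the partner; on it the formula is the identification. Consequently the saturation of an open set is open, the quotient map is open, each piece embeds in $M$ as an open subset, and the pieces define a $C^\infty$ atlas of dimension $3$ without boundary. The space $M$ is second countable, as a union of five second countable open sets. Since $U_i^*\subset U_0$ is dense in $U_i$, the set $U_0$ is dense in $M$. We write $\iota\colon U_0\to M$ for the inclusion and record that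
\begin{equation}\label{eq:inD1}
U_i\cap U_0\subset D_1\setminus K\qquad(i=1,\dots,4),
\end{equation}
by Lemma~\ref{lem:ranges}, (S1) and (S6).

\subsection{Topology of $M$}

A space glued from open pieces need not be Hausdorff, and it need not be compact. The two properties say that a sequence of base points with $\eta_n\to0$ has at most one limit, and that it has a convergent subsequence. In the torus, every such sequence with $t_n\to\infty$ and $T(\eta_n)-t_n\to\infty$ converges to the fixed point. In $M$ the limit depends on the finer information carried by the four clocks.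

\begin{lemma}\label{lem:hausdorff}
$M$ is Hausdorff.
\end{lemma}

\begin{proof}
Two points of a common piece can be separated, since the piece is open and Hausdorff. Suppose that $a\in U_i$ and $b\in U_k$ lie in no common piece and cannot be separated; say $i\ge1$. Take decreasing neighborhood bases of $a$ in $U_i$ and of $b$ in $U_k$. The $n$th neighborhoods intersect in a nonempty open subset of $U_i$, which contains a point $z_n$ of the dense set $U_i^*$. Then $z_n\to a$ in $U_i$, $z_n\to b$ in $U_k$, and $\eta_n=\eta(z_n)\to\eta(a)$. If $\eta(a)\ne0$, then $a\in U_0$, and $b\in U_0$ as well, either because $k=0$ or because $\eta(b)=\lim\eta_n\ne0$; this is excluded. So $\eta_n\to0$. If $k\ge1$ then $\eta(b)=0$. If $k=0$, then $b\in\overline{D_1}\setminus K$ and $\eta(b)=0$, so $b$ is on a lane.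

As $\eta\to0$, the differences $t_1-t_2=1+\sigma$, $t_2-t_3=1+\sigma$ and $t_3-t_4=\frac12T+\ell$ tend to $+\infty$. Hence the following seven types of behavior of the clocks along $(z_n)$ exclude each other: $t_l$ has a finite limit ($l=1,\dots,4$), or $t_l\to+\infty$ and $t_{l+1}\to-\infty$ ($l=1,2,3$). Pass to a subsequence along which those $z_n$ that lie in $U_1$ have $h$ of constant sign. The table lists all points with $\eta=0$ and the behavior that convergence to them forces.
\begin{center}
\begin{tabular}{lll}
\hline
limit point & clock & limit value\\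
\hline
$U_0$, entry lane & $t_1$ & $t<1$\\
$U_1$, $\varphi=0$, $h>0$ & $t_1$ & $1+\frac1c\log(h_0/h)>\frac34$\\
\hline
$U_1$, $h=0$, from $h>0$ & \multicolumn{2}{l}{$t_1\to+\infty$, $t_2\to-\infty$}\\
\hline
$U_1$, $\varphi=\pi$, $h>0$ & $t_2$ & $\frac1c\log(h/h_0)<\frac14$\\
$U_2$, $\eta=0$ & $t_2$ & $t_2\in(\frac18,\frac78)$\\
$U_1$, $\varphi=0$, $h<0$ & $t_2$ & $1+\frac1c\log(h_0/|h|)>\frac34$\\
\hline
$U_1$, $h=0$, from $h<0$ & \multicolumn{2}{l}{$t_2\to+\infty$, $t_3\to-\infty$}\\
\hline
$U_1$, $\varphi=\pi$, $h<0$ & $t_3$ & $\frac1c\log(|h|/h_0)<\frac14$\\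
$U_3$, $\eta=0$ & $t_3$ & $t_3\in(\frac18,\ell(0)-\frac18)$\\
$U_4$, $u'=0\ne s'$ & $t_3$ & $\ell(0)+t'>\ell(0)-\frac14$\\
\hline
$U_4$, $u'=s'=0$ & \multicolumn{2}{l}{$t_3\to+\infty$, $t_4\to-\infty$}\\
\hline
$U_4$, $s'=0\ne u'$ & $t_4$ & $\frac1{4\beta}\log|u'|<-\frac14$\\
$U_0$, exit lane & $t_4$ & $\frac1{2\beta}\log|u|>-1$\\
\hline
\end{tabular}
\end{center}
The finite values come from the formulas in (S1)--(S4), \eqref{eq:us} and \eqref{eq:U4}. For the rows with $h=0$, Lemma~\ref{lem:Theta}(a),(c) shows that $\Theta(h,\varphi)$ and $\sigma-\Theta(h,\varphi)=\Theta(h,\pi-\varphi)$ both tend to $+\infty$ as $h\to0$; and $t_1=1+\Theta$, $t_2=\Theta-\sigma$ for $h>0$, while $t_2=1+\Theta$, $t_3=\Theta-\sigma$ for $h<0$. The row $u'=s'=0$ follows from \eqref{eq:U4}.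

So $a$ and $b$ appear in the same block of the table, in different pieces. This rules out the three blocks with a single row, and $a$ and $b$ give the same finite value $v$. In the block of $t_1$, the point of $U_1$ has $v<1$, so $h>h_0$, and it lies on the seam (S1). In the block of $t_2$, one point is in $U_2$, so $v\in(\frac18,\frac78)$, and the point of $U_1$ has $|h|>h_0e^{c/8}$ and lies on (S2) or (S3). In the block of $t_3$, the pair $U_1,U_4$ is impossible since $\ell(0)-\frac14>\frac14$; for the pair $U_1,U_3$, $v>\frac18$ puts the point of $U_1$ on (S4); for the pair $U_3,U_4$, $v>\ell(0)-\frac14$ puts the point of $U_3$ on (S5). In the block of $t_4$, $v<-\frac14$ puts the point of the exit lane on (S6). In each case one of the two points also belongs to the piece of the other, a contradiction.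
\end{proof}

The following sets serve both for compactness and, in Section~\ref{sec:mixing}, for derivative bounds. Let
\[
O=\{(u,s)\in D_1:\ |\eta|<\tfrac12\eta_0,\ |s|<e^{-4\beta/5},\ |u|<e^{-\beta}\},
\]
an open neighborhood of $K$ in the torus. Let $Q_0=\mathbb{T}^3\setminus O\subset U_0$, and let $Q_i\subset U_i$ be defined by $|\eta|\le\frac12\eta_0$ together with
\[
Q_1:\ |h|\le h_0e^{c/5};\qquad Q_2:\ \tfrac15\le t_2\le\tfrac45;\qquad Q_3:\ \tfrac15\le t_3\le\ell(\eta)-\tfrac15;
\]
\[
Q_4:\ |u'|\le e^{-2\beta},\ |s'|\le e^{2\beta/5}.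
\]
All five sets are compact.

\begin{lemma}\label{lem:compact}
$O\cap\{\eta\ne0\}\subset Q_1\cup Q_2\cup Q_3\cup Q_4$, and $M$ is compact and connected.
\end{lemma}

\begin{proof}
Fix $\eta$ with $0<|\eta|\le\frac12\eta_0$. By Lemma~\ref{lem:Theta}(d), $Q_1$ contains the base points with $t\in[\frac45,\frac65+\sigma]$ (take $h>0$) and with $t\in[\frac95+\sigma,\frac{11}5+2\sigma]$ (take $h<0$). The sets $Q_2$, $Q_3$, $Q_4$ contain those with $t$ in $[\frac65+\sigma,\frac95+\sigma]$, $[\frac{11}5+2\sigma,\frac12T-\frac15]$ and $[\frac12T-\frac15,T-\frac12]$. The union of the five intervals is $[\frac45,T-\frac12]$, and points of $O$ with $\eta\ne0$ have $\frac45<t<T-\frac12$ by \eqref{eq:us}. This proves the inclusion. The set $Q_0\cup\dots\cup Q_4$ is compact, hence closed in the Hausdorff space $M$. It contains $Q_0\cup(O\cap\{\eta\ne0\})$, which is dense in $U_0$ and therefore in $M$. So it equals $M$.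

Since $U_0$ is dense, it suffices to show that $U_0$ is connected. The map $\mathbb{T}^3\setminus\{0\}\to\mathbb{T}^3\setminus D_1$ that is the identity outside $D_1$ and $z\mapsto z/\|z\|$ on $D_1\setminus\{0\}$ is continuous and onto, so $\mathbb{T}^3\setminus D_1$ is connected. A point $z\in D_1\setminus K$ is joined to it by the segment from $z$ to $z/\|z\|$, which avoids $K$ because $K$ is star-shaped with respect to $0$.
\end{proof}

\subsection{The measure and the metric}

Let $\mu=\iota_*m$, a probability measure on $M$ since $m(K)=0$. For $i\ge1$ the set $\{\eta=0\}\subset U_i$ is null for Lebesgue measure of the chart, and also for $\mu$, so it suffices to compute $\mu$ on $U_i^*$ from \eqref{eq:haar}. Shears have Jacobian one. On $U_1^*$, Lemma~\ref{lem:Theta}(b) gives $d\eta\,dt=dH\,d\Theta=dh\,d\varphi$ for both signs of $h$, so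
\begin{equation}\label{eq:mu1}
\mu=\kappa\beta\,dh\,d\varphi\,d\psi\quad\text{on }U_1 .
\end{equation}
On $U_i$, $i=2,3$, $\mu=\kappa\beta\,d\eta\,dt_i\,d\psi$. On $U_4$, the computation of \eqref{eq:haar} with $2\beta$ in place of $\beta$ gives $du'\,d\mathrm{Area}(s')=2\beta\,d\eta\,dt'\,d\arg s'=2\beta\,d\eta\,dt\,d\xi$, so $\mu=\frac12\kappa\,du'\,d\mathrm{Area}(s')$. In every chart the density is a positive constant; hence $\mu$ has a $C^\infty$ strictly positive density on $M$.

Let $\Gamma=\{h=0,\ \varphi=0\}\subset U_1$, a smooth circle with coordinate $\psi$. Using a partition of unity, fix a Riemannian metric on $M$ that equals $dh^2+d\varphi^2+d\psi^2$ near $\Gamma$. For $x\in\Gamma$ and $\rho$ below a bound independent of $x$, $B(x,\rho)$ is the Euclidean ball in these coordinates, so by \eqref{eq:mu1}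
\begin{equation}\label{eq:gamma}
\mu(B(x,\rho))=\tfrac{4\pi}3\kappa\beta\rho^3,\qquad\gamma(x)=\tfrac{4\pi}3\kappa\beta>0 .
\end{equation}

\section{The diffeomorphism $f$}\label{sec:f}

To extend $A$ to the added points we extend the generator of the flow $L^a$, which is a local matter, and then integrate it.

\begin{proposition}\label{prop:f}
There is a $C^\infty$ diffeomorphism $f$ of $M$ such that
\begin{itemize}
\item[(a)] $f^k\circ\iota=\iota\circ A^k$ $m$-almost everywhere for all $k\ge0$, and $f$ preserves $\mu$;
\item[(b)] $fz=L^1z$ for $z\in D_2$ with $\eta(z)\ne0$;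
\item[(c)] $f(0,0,\psi)=(0,0,\psi+\omega)$ on $\Gamma$; in particular $\Gamma$ is invariant and contains no periodic point.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{The vector field.} On the open set $W=(D_5\setminus K)\cup U_1\cup\dots\cup U_4$ define $Y$ as the generator of $L^a$ on $D_5\setminus K$, as $X+\omega\partial_\psi$ on $U_1$, as $\partial_{t_i}+\omega\partial_\psi$ on $U_i$ for $i=2,3$, and by $\dot u'=4\beta u'$, $\dot s'=(-2\beta+i\omega')s'$ on $U_4$. Where $\eta\ne0$, each of these fields is $\partial_t$ in the coordinates $(\eta,t,\xi)$. Indeed, on $U_1^*,U_2^*,U_3^*$ we have $\dot\eta=0$, $\dot t=1$ (by Lemma~\ref{lem:Theta}(b) on $U_1^*$) and $\dot\xi=\omega-\omega=0$; on $U_4^*$ we have $\dot\eta=(4\beta-4\beta)\eta=0$, $\dot t=\dot t'=1$ and $\dot\xi=\omega'-\omega'=0$. So the definitions agree on a dense subset of each overlap, hence on the overlap, and $Y$ is smooth on $W$.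

Let $\zeta$ be a smooth function on $\mathbb{T}^3$ equal to $1$ on $D_4$, with compact support in $D_5$. Extend $\zeta|_{U_0}$ by $1$ to $M\setminus U_0$. By \eqref{eq:inD1} the extension is identically $1$ on $U_1,\dots,U_4$, so it is smooth. The field $\zeta Y$ on $W$, extended by zero, is smooth on $M$, because $W$ and the open set $\mathbb{T}^3\setminus\operatorname{supp}\zeta$ cover $M$. A smooth vector field on a compact manifold without boundary is complete; let $\Phi^a$ be its flow. If $z\in D_2$ and $\eta(z)\ne0$, the curve $a\mapsto L^az$, $|a|\le1$, stays in $D_4\cap\{\eta\ne0\}$, where $\zeta Y$ generates $L^a$. So $\Phi^{\pm1}z=L^{\pm1}z=A^{\pm1}z$ for such $z$.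

\emph{The map.} The sets
\[
A^{-1}K=\{u=0,\ |s|\le1\}\cup\{s=0,\ |u|\le e^{-4\beta}\},\qquad AK=\{u=0,\ |s|\le e^{-2\beta}\}\cup\{s=0,\ |u|\le1\}
\]
lie in $D_2$. Let $V=(D_2\setminus K)\cup U_1\cup\dots\cup U_4$. Put $f=\Phi^1$ on $V$ and $f=A$, with values in $U_0$, on $\mathbb{T}^3\setminus(K\cup A^{-1}K)$. These two open sets cover $M$, since a point outside $V$ lies in $\mathbb{T}^3\setminus D_2$. By \eqref{eq:inD1}, $V\cap U_0=D_2\setminus K$, so they intersect in $D_2\setminus(K\cup A^{-1}K)$. There the two definitions agree on the dense set $\{\eta\ne0\}$, hence everywhere, as $M$ is Hausdorff. So $f$ is well defined and $C^\infty$, and (b) holds. With $\Phi^{-1}$, $A^{-1}$ and $AK$ in place of $\Phi^1$, $A$ and $A^{-1}K$, the same argument defines a $C^\infty$ map $g$ equal to $A^{-1}$ on $\mathbb{T}^3\setminus(K\cup AK)$. The automorphism $A$ maps $\mathbb{T}^3\setminus(K\cup A^{-1}K)$ onto $\mathbb{T}^3\setminus(K\cup AK)$, so $g\circ f=\mathrm{id}$ on the first set and $f\circ g=\mathrm{id}$ on the second. Both are dense in $M$, so $g=f^{-1}$.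

Outside the null set $\bigcup_{j\ge0}A^{-j}K$ we have $f^k\circ\iota=\iota\circ A^k$ for all $k\ge0$, and $f_*\mu=\iota_*A_*m=\mu$. This is (a). For (c), the curve $a\mapsto(0,0,\psi+\omega a)$ is an integral curve of $\zeta Y=X+\omega\partial_\psi$ in $U_1$. A periodic point on $\Gamma$ would give $k\omega\in2\pi\mathbb{Z}$ for some $k\ge1$, contrary to \eqref{eq:liouville}.
\end{proof}

\section{Exponential mixing of all orders}\label{sec:mixing}

By Proposition~\ref{prop:f}(a), the correlations of $F_1,\dots,F_r$ under $f$ are those of $F_1\circ\iota,\dots,F_r\circ\iota$ under $A$. The difficulty is that $F\circ\iota$ is in general not even continuous at $K$. We cut out a neighborhood of $K$ of small measure, outside which $F\circ\iota$ has a controlled Lipschitz constant. For $0<\nu<\eta_0/4$ let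
\[
Z_\nu=Q_0\cup\{z\in O:\ |\eta(z)|\ge\nu\}\subset U_0 .
\]
By \eqref{eq:haar}, and since $0<t<T(\eta)$ on $O\cap\{\eta\ne0\}$,
\begin{equation}\label{eq:measure}
m(\mathbb{T}^3\setminus Z_\nu)\le2\pi\kappa\beta\int_{|\eta|<\nu}T(\eta)\,d\eta=2\pi\kappa\,\nu\Big(1+\log\frac1\nu\Big)\le C\nu^{1/2}.
\end{equation}

\begin{lemma}\label{lem:Diota}
$\|D\iota(z)\|\le C|\eta(z)|^{-2}$ for $z\in O$ with $\eta(z)\ne0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:compact}, $z$ lies in some $Q_i$ with $i\ge1$. On this compact set the Riemannian norm is comparable with the norm of the chart $U_i$, so it suffices to bound the derivative of the chart coordinates with respect to $(u,s)$. We factor through $(\eta,t,\xi)$.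

The derivative of $\eta$ with respect to $(u,s)$ is bounded on $D_1$, and those of $t$ and $\xi$ are $O(|s|^{-1})$. Since $|u|<1$, we have $|s|^2=|\eta|/|u|>|\eta|$, so this factor is $O(|\eta|^{-1/2})$.

The derivative of the chart coordinates with respect to $(\eta,t,\xi)$ is $O(|\eta|^{-1})$. To see this, note first that $T'(\eta)=-1/2\beta\eta$ and, by \eqref{eq:ell}, $2\sigma'=\frac12T'-\ell'$ with $\ell'$ bounded on $|\eta|\le\eta_0$; so $|T'|,|\sigma'|\le C/|\eta|$. The angle $\psi=\xi+\omega t$ has bounded derivatives, and $t_2$, $t_3$ have $\partial_t=1$ and $\partial_\eta=-\sigma'$, $-2\sigma'$. This settles $Q_2$ and $Q_3$. On $Q_1$, $\partial_t(h,\varphi)=X$ is bounded and $\partial_\xi(h,\varphi)=0$. By Lemma~\ref{lem:Theta}(a), with $l=1$ for $h>0$ and $l=2$ for $h<0$,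
\[
\log\tan\frac{|\varphi|}2=c(t-l)-\Big(l-\frac12\Big)c\,\sigma(\eta).
\]
Differentiating in $\eta$ gives $|\partial_\eta\varphi|\le C|\sin\varphi|/|\eta|$. From $h=\eta/(c\sin\varphi)$ we get $\partial_\eta\log|h|=\eta^{-1}-\cot\varphi\,\partial_\eta\varphi=O(|\eta|^{-1})$, and $h$ is bounded. On $Q_4$,
\[
u'=\eta e^{4\beta t'},\qquad s'=e^{-2\beta t'}e^{i(\xi+\frac12\omega T+\omega't')},\qquad t'=t-\tfrac12T(\eta),
\]
so the derivatives of $u'$ and $s'$ are $O(|u'|/|\eta|)$ and $O(|s'|/|\eta|)$, and $u',s'$ are bounded. The product of the two bounds is $C|\eta|^{-3/2}\le C|\eta|^{-2}$.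
\end{proof}

\begin{lemma}\label{lem:extension}
Let $F$ be Lipschitz on $M$ and $0<\nu<\eta_0/4$. There is a function $F^\nu$ on $\mathbb{T}^3$ with $F^\nu=F\circ\iota$ on $Z_\nu$, $\sup|F^\nu|\le\|F\|_{\mathrm{Lip}}$ and $\|F^\nu\|_{\mathrm{Lip}}\le C\nu^{-2}\|F\|_{\mathrm{Lip}}$.
\end{lemma}

\begin{proof}
We first bound the Lipschitz constant of $F\circ\iota$ on $Z_\nu$. This set is not convex, so the derivative bound has to be checked along segments that may leave it. The compact sets $Q_0$ and $K$ are disjoint; let $2b_0>0$ be their distance. The closed $b_0$-neighborhood of $Q_0$ is a compact subset of $U_0$, on which $\|D\iota\|\le C$. Let $C_2$ be a Lipschitz constant of $\eta$ on $D_2$, and fix $c_1>0$ with $c_1\le b_0$, $c_1\le1$, $C_2c_1\le\frac12$, and so small that points at distance at most $c_1$ are joined by a segment of that length.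

Let $v,w\in Z_\nu$ be at distance at most $c_1\nu$, joined by such a segment. If $v$ or $w$ is in $Q_0$, the segment lies in the $b_0$-neighborhood of $Q_0$. Otherwise $v,w\in O\subset D_1$ and $|\eta(v)|\ge\nu$, the segment lies in $D_2$, and $|\eta|\ge\nu/2$ on it; each of its points is in $Q_0$ or in $O\cap\{|\eta|\ge\nu/2\}$, where Lemma~\ref{lem:Diota} applies. In both cases the segment lies in $U_0$ and $\|D\iota\|\le C\nu^{-2}$ along it, so $\operatorname{dist}(\iota v,\iota w)\le C\nu^{-2}\operatorname{dist}(v,w)$. If $\operatorname{dist}(v,w)>c_1\nu$, then $|F(\iota v)-F(\iota w)|\le2\sup|F|\le2\sup|F|\,(c_1\nu)^{-1}\operatorname{dist}(v,w)$. So $F\circ\iota$ is Lipschitz on $Z_\nu$ with constant $\Lambda\le C\nu^{-2}\|F\|_{\mathrm{Lip}}$.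

The McShane formula $z\mapsto\inf_{v\in Z_\nu}\big(F(\iota v)+\Lambda\operatorname{dist}(z,v)\big)$ extends it to $\mathbb{T}^3$ with the same constant. Truncating the extension at the levels $\pm\|F\|_{\mathrm{Lip}}$ changes nothing on $Z_\nu$ and does not increase the Lipschitz constant.
\end{proof}

\begin{proposition}\label{prop:mixing}
For every $r\ge2$, $f$ is $r$-fold exponentially mixing for Lipschitz observables, with $\chi_r=\beta/(8(2r+1))$.
\end{proposition}

\begin{proof}
Let $F_1,\dots,F_r$ be Lipschitz on $M$, let $0=k_1\le\dots\le k_r$ have smallest gap $\Delta$, and put $\Pi=\prod_j\|F_j\|_{\mathrm{Lip}}$. We have $\int\prod_jF_j\circ f^{k_j}\,d\mu=\int\prod_j(F_j\circ\iota)\circ A^{k_j}\,dm$ and $\int F_j\,d\mu=\int F_j\circ\iota\,dm$. Replace $F_j\circ\iota$ by $F_j^\nu$, one factor at a time. Each replacement alters an integrand only on a set $A^{-k_j}(\mathbb{T}^3\setminus Z_\nu)$ or $\mathbb{T}^3\setminus Z_\nu$, so it changes the integral of the product, and the product of the integrals, by at most $2\Pi\,m(\mathbb{T}^3\setminus Z_\nu)$. By \eqref{eq:measure}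 and Lemmas~\ref{lem:toral} and~\ref{lem:extension},
\[
\Big|\int\prod_jF_j\circ f^{k_j}\,d\mu-\prod_j\int F_j\,d\mu\Big|\le C_r\big(\nu^{1/2}+\nu^{-2r}e^{-\beta\Delta/4}\big)\Pi .
\]
Take $\nu=\frac18\eta_0e^{-\beta\Delta/(4(2r+1))}$. Then $\nu^{1/2}\le e^{-\chi_r\Delta}$, and $\nu^{-2r}e^{-\beta\Delta/4}=(8/\eta_0)^{2r}e^{-\beta\Delta/(4(2r+1))}\le C_re^{-\chi_r\Delta}$.
\end{proof}

Both features of the estimate matter: the loss in Lemma~\ref{lem:Diota} is a power of $|\eta|$, and the rate in Lemma~\ref{lem:toral} is exponential, so that $\nu$ can be taken exponentially small in $\Delta$.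

\section{Returns to the circle}\label{sec:returns}

We now carry out the computation of Section~\ref{sub:model} for $f$. The orbit has to pass the second saddle before it comes back, which costs the additional time $\frac1c\log\frac1{|\eta|}+O(1)=\frac2c\log\frac1\rho+O(1)$. Accordingly $e^{-ck}$ is now matched with $\rho^4$. Put
\begin{equation}\label{eq:rhok}
\rho_k=\sqrt{8h_0}\,e^{-c(k-1)/4},\qquad\text{so that}\qquad e^{c(k-1)}\,\frac{\rho_k^4}{4h_0^2}=16 .
\end{equation}

\begin{lemma}\label{lem:return}
Let $(p,q)$ range over a compact subset of $(0,\infty)^2$. For all large $k$, with $\rho=\rho_k$, uniformly in $(p,q)$ and $\psi$, the point $P=(\rho p,\rho q,\psi)\in U_1$ satisfies $f^kP=(h',\varphi',\psi+k\omega)\in U_1$, where $h',\varphi'<0$ and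
\[
|h'|=\frac{\rho}{16pq^2}\big(1+O(\rho^2)\big),\qquad|\varphi'|=16p^2q^3\rho\,\big(1+O(\rho^2)\big).
\]
\end{lemma}

\begin{proof}
Let $h=\rho p$, $\varphi=\rho q$ and $\eta=ch\sin\varphi>0$. For large $k$, $P\in U_1^*$ and $t(P)=1+\Theta(h,\varphi)$. Let $(h',\varphi')$ be the point given by Lemma~\ref{lem:Theta}(d) with $h'<0$, $H=\eta$ and
\begin{equation}\label{eq:timing}
\Theta(h',\varphi')=\Theta(h,\varphi)+k-1-\sigma(\eta).
\end{equation}
Then $\varphi'\in(-\pi,0)$, and by Lemma~\ref{lem:Theta}(a)
\[
\tan\frac{|\varphi'|}2=\tan\frac\varphi2\;e^{c(k-1)}\,\frac{(h\sin\varphi)^2}{\big(h_0+\sqrt{h_0^2-h^2\sin^2\varphi}\big)^2},\qquad|h'|\sin|\varphi'|=h\sin\varphi .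
\]
Here $\tan\frac\varphi2=\frac12\rho q(1+O(\rho^2))$, $h\sin\varphi=\rho^2pq(1+O(\rho^2))$, and the denominator is $4h_0^2(1+O(\rho^4))$. By \eqref{eq:rhok}, $\tan\frac{|\varphi'|}2=8p^2q^3\rho(1+O(\rho^2))$. Hence $|\varphi'|$ and $\sin|\varphi'|$ are both $16p^2q^3\rho(1+O(\rho^2))$, and $|h'|=\rho^2pq/(16p^2q^3\rho)\cdot(1+O(\rho^2))$, as claimed. For large $k$, $|h'|<h_1$, so $P'=(h',\varphi',\psi+k\omega)\in U_1^*$.

It remains to see that $f^kP=P'$. By \eqref{eq:timing}, $t(P')=2+\sigma(\eta)+\Theta(h',\varphi')=t(P)+k$, and $\xi(P')=\psi+k\omega-\omega(t(P)+k)=\xi(P)$. By Lemma~\ref{lem:ranges}, $0.7<t(P)\le t(P)+j\le t(P')<T(\eta)-\frac14$ for $0\le j\le k$, so the points with coordinates $(\eta,t(P)+j,\xi(P))$ lie in $D_1\cap\{\eta\ne0\}$. Proposition~\ref{prop:f}(b), applied $k$ times, shows that $f^kP$ is the last of them, which is $P'$.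
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The manifold $M$, its metric, the measure $\mu$ and the circle $\Gamma$ were constructed in Section~\ref{sec:M}; see Lemmas~\ref{lem:hausdorff} and~\ref{lem:compact} and \eqref{eq:gamma}. The required properties of $f$ are Propositions~\ref{prop:f} and~\ref{prop:mixing}. It remains to verify the hypothesis of Lemma~\ref{lem:short}.

The map $(p,q)\mapsto(p',q')=\big(1/(16pq^2),\,16p^2q^3\big)$ fixes $(\frac12,\frac12)$, where $p^2+q^2=\frac12$. By continuity there is $\delta\in(0,\frac14)$ such that $p^2+q^2\le0.6$ and $p'^2+q'^2\le0.6$ whenever $|p-\frac12|,|q-\frac12|\le\delta$. Since $\rho_k$ is a constant multiple of $e^{-ck/4}$, condition \eqref{eq:liouville} provides infinitely many $k$ with $\operatorname{dist}(k\omega,2\pi\mathbb{Z})\le\rho_k/4$. Let $k$ be one of them, large, let $\rho=\rho_k$, $x=(0,0,\psi_*)\in\Gamma$ and $B=B(x,\rho)$. Consider the box of points $P=(\rho p,\rho q,\psi)$ with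
\[
|p-\tfrac12|<\delta,\qquad|q-\tfrac12|<\delta,\qquad|\psi-\psi_*|<\tfrac14\rho .
\]
The squared distance from $P$ to $x$ is at most $(0.6+\frac1{16})\rho^2<\rho^2$. By Lemma~\ref{lem:return}, the angle of $f^kP$ differs from $\psi_*$ by at most $\frac14\rho+\frac14\rho$ modulo $2\pi$, so the squared distance from $f^kP$ to $x$ is at most $\big(0.6(1+O(\rho^2))+\frac14\big)\rho^2<\rho^2$. So the box lies in $B\cap f^{-k}B$, and by \eqref{eq:mu1} and \eqref{eq:gamma}
\[
\frac{\mu(B\cap f^{-k}B)}{\mu(B)}\ge\frac{(2\delta\rho)^2\cdot\frac12\rho}{\frac{4\pi}3\rho^3}=\frac{3\delta^2}{2\pi}=:\epsilon\in(0,1).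
\]
The constant $\epsilon$ does not depend on $x$. Finally $k\rho_k^3\to0$ by \eqref{eq:rhok}. Lemma~\ref{lem:short} with $d=3$ completes the proof.
\end{proof}

The two halves of \eqref{eq:liouville} play opposite roles. Irrationality makes the points of $\Gamma$ non-periodic. The exponential approximation is used only in the last step: by Lemma~\ref{lem:return} the coordinates $h',\varphi'$ return to scale $\rho_k$ for every large $k$, but $P$ and $f^kP$ can lie in one ball of radius $\rho_k$ only if $\operatorname{dist}(k\omega,2\pi\mathbb{Z})<2\rho_k$.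

\begin{remark}\label{rem:P2}
The convergence in (P2) fails at every $x\in\Gamma$ for \emph{every} $\tau>0$. Let $n=\lfloor\tau\rho^{-3}\rfloor$ and $b>0$. Since $\tau\rho^{-3}=(\tau b^3)(b\rho)^{-3}$, the number of terms $d_n^{(j)}(x,y)/\rho$ in $[0,b)$ is $N_{b\rho}^{\tau b^3}(x,y)$, and it is at least $j$ exactly when $d_n^{(j)}(x,y)/\rho<b$. The $j$th point of the limiting Poisson process has a law without atoms, and it is less than $b$ exactly when a Poisson variable with parameter $\tau b^3\gamma(x)$ is at least $j$. If the convergence in (P2) held for this $\tau$, then $N_{b\rho}^{\tau b^3}(x,\cdot)$ would converge in law to that variable as $\rho\to0$, for every $b>0$. This contradicts Theorem~\ref{thm:main} as soon as $1-e^{-\tau b^3\gamma(x)}<\epsilon$.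
\end{remark}

\begin{thebibliography}{1}

\bibitem{DFL}
Dmitry Dolgopyat, Bassam Fayad, Sixu Liu,
\emph{Multiple Borel Cantelli Lemma in dynamics and MultiLog law for recurrence},
arXiv:2103.08382 (2021).

\end{thebibliography}
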